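# A strongly 4-homogeneous space that is not strongly 5-homogeneous

## Order on the line, cyclic order on the circle, and the guess that four points suffice

All spaces in the question are Tychonoff, that is, completely regular and $T_1$. Throughout, $n$ is a positive integer.

**Definition 1.** A topological space $X$ is *strongly $n$-homogeneous* if every bijection $f\colon A\to B$ between subsets $A,B\subset X$ with $|A|=|B|=n$ extends to a homeomorphism $X\to X$.

The bijection is prescribed, so we must realize every relabeling of the $n$ points. It is known that a strongly $n$-homogeneous space is strongly $(n-1)$-homogeneous for $n>1$. The question, from Vitalij A. Chatyrko and Alexandre Karassev, "From homogeneity to discrete homogeneity", arXiv:2407.11815 (2024), is this: is there a strongly $4$-homogeneous space which is not strongly $5$-homogeneous?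

The answer one would first guess is *no*. Let us see what suggests it.

The line $\mathbb R$ is strongly $2$-homogeneous: given $a\ne b$ and $a'\neq b'$, the affine map with $a\mapsto a'$, $b\mapsto b'$ is a homeomorphism. It is not strongly $3$-homogeneous: the bijection $0\mapsto 1$, $1\mapsto 0$, $2\mapsto 2$ is not monotone, and every homeomorphism of $\mathbb R$ is. The obstruction is betweenness, a relation among three points.

The circle $S^1$ is strongly $3$-homogeneous. Let $a_1,a_2,a_3$ be listed counterclockwise, with prescribed images $b_1,b_2,b_3$. Three distinct points in a given labeling run either counterclockwise or clockwise; in the second case compose with a reflection. So we may assume that the $b_i$ run counterclockwise, and we map the arc from $a_i$ to $a_{i+1}$ onto the arc from $b_i$ to $b_{i+1}$ (indices mod $3$). The circle is not strongly $4$-homogeneous. Let $a,b,c,d$ be in cyclic order and consider $a\mapsto b$, $b\mapsto a$, $c\mapsto c$, $d\mapsto d$. The pair $\{a,c\}$ separates $b$ from $d$, so an extending homeomorphism would make $\{b,c\}$ separate $a$ from $d$, which is false. The obstruction is separation, a relation among four points.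

After this, the familiar examples give nothing more. Every connected manifold of dimension $k\ge 2$ is strongly $n$-homogeneous for every $n\ge1$. A discrete space is too: if $f\colon A\to B$ is a bijection of finite sets, then $|A\setminus B|=|B\setminus A|$, so $f$ extends by a bijection $B\setminus A\to A\setminus B$ and the identity off $A\cup B$. So order is used up at three points, cyclic order at four, and the other spaces at hand never fail. It is tempting to believe that four points control everything.

The guess is wrong. The smallest case already hints at why, once we look at disconnected spaces.

## Relations on $n+1$ points that $n$ points cannot see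

Take $X=S^2\sqcup S^2$. It is strongly $1$-homogeneous, because rotations of one sphere and the swap of the two spheres move any point to any point. It is not strongly $2$-homogeneous: two points of one sphere cannot be carried to two points of different spheres, since homeomorphisms preserve connected components. Here the failure is stronger than on the line. On $\mathbb R$ any three-point set can be carried to any other as a *set*, by an increasing piecewise linear map, and only the labeling is obstructed. On two spheres, even the sets cannot be matched.

The preserved relation is "these two points lie on a common sphere", and it says nothing about one point, because each point lies on exactly one sphere. For five points we would like the relation "these five points lie on a common sphere", in a space where any four points lie on exactly one sphere. Then four points cannot see the relation, and five can.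

The sensible first attempt is to look for such a space in classical geometry. For $n=2$ there is a beautiful candidate. In the complex projective plane $\mathbb{CP}^2$, each complex line is a copy of $S^2$, any two points lie on exactly one line, and linear maps carry any two labeled points to any other two. But $\mathbb{CP}^2$ is a connected $4$-manifold, so it is strongly $m$-homogeneous for all $m$. Its homeomorphisms pay no attention to lines.

For $n=4$ one would try the round $2$-spheres in $S^3\subset\mathbb R^4$, that is, the intersections with affine hyperplanes. Four points of $S^3$ not on a common circle are affinely independent, so they lie on exactly one round sphere. But four points on a common circle span only a $2$-plane, and every hyperplane containing that plane cuts out a round sphere through them: there are infinitely many. So this attempt stops at two points: the usual topology does not see the spheres, and uniqueness fails.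

We cure the first defect by changing the topology so that it is determined by the spheres, and the second by building the incidence structure freely instead of finding it. Here is what we shall prove.

**Theorem A.** Let $n\ge1$ and let $M$ be a closed (compact, boundaryless) connected manifold of dimension $d\ge2$. There is a normal $T_1$ space $X$ such that

1. $X$ is strongly $n$-homogeneous;
2. there are $(n+1)$-point sets $A,B\subset X$ such that no homeomorphism $h\colon X\to X$ satisfies $h(A)=B$. In particular $X$ is not strongly $(n+1)$-homogeneous.

A normal $T_1$ space is Tychonoff, so $n=4$, $M=S^2$ answers the question: yes, there is such a space. The question concerns Tychonoff spaces, and Theorem A settles it; no claim is made here about compact or metrizable examples. The last section proves a stronger Theorem B.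

From now on $n$ and $M$ are fixed as in Theorem A. We use four textbook facts.

- (F1) $M$ is strongly $m$-homogeneous for every $m$.
- (F2) $M$ minus a finite set is connected, and dense in $M$.
- (F3) Invariance of domain: an injective continuous map between $d$-manifolds without boundary is open.
- (F4) Tietze's theorem: in a normal space, a continuous map from a closed subset to $[0,1]$ extends continuously over the whole space.

We use (F1) in the following form:
$$\text{if } b\cong b'\cong M,\ A\subset b,\ B\subset b',\ |A|=|B|=m, \text{ every bijection } A\to B \text{ extends to a homeomorphism } b\to b'. \tag{1}$$
Indeed, let $f\colon A\to B$ be the bijection and $\tau\colon b'\to b$ any homeomorphism. Then $\tau\circ f$ is a bijection between $m$-subsets of $b\cong M$, so it extends to a homeomorphism $g\colon b\to b$, and $\tau^{-1}\circ g$ extends $f$.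

## Systems of blocks and the weak topology

**Definition 2.** A *system* is a set $X$ with a family of subsets, called *blocks*, each carrying a topology homeomorphic to $M$, such that distinct blocks meet in at most $n-1$ points. Points on no block are allowed. A set $C\subset X$ is *closed* if $C\cap b$ is closed in $b$ for every block $b$. The system is *full* if every $n$-subset of $X$ lies in some block. That block is then unique, since two distinct blocks share at most $n-1$ points.

The closed sets do form a topology, because intersecting with $b$ commutes with unions and intersections. Three examples:

- One block $S\cong M$ and one extra point $p$ form a system $S\sqcup\{p\}$. Both $S$ and $\{p\}$ are open and closed. For $n\geq 2$ it is not full: take $p$ together with $n-1$ points of $S$. For $n=1$ it is not full because $p$ is on no block.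
- For $n=1$, blocks are pairwise disjoint, and a full system is just a disjoint sum of copies of $M$. Two spheres form such a system.
- For $n=2$ and $M=S^2$, the set $\mathbb{CP}^2$ with its lines is a full system, since two distinct lines meet in one point. Its closed sets are the sets meeting each line in a closed subset of that line.

**Lemma 3.** Let $X$ be a system.

1. Finite sets are closed, so $X$ is $T_1$.
2. A closed subset of a block is closed in $X$. In particular, blocks are closed in $X$, and the subspace topology on a block is the given one.
3. A map from $X$ to a topological space is continuous if and only if its restriction to each block is continuous.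
4. A set meeting every block in a finite set is closed, and so are all its subsets.

*Proof.* Points are closed in $M$, so finite subsets of blocks are closed in them; this gives (1) and (4). For (2), let $C\subset b$ be closed in $b$. For any other block $c$, the set $C\cap c\subset b\cap c$ is finite, hence closed in $c$. So $C$ is closed in $X$. Conversely, if $C$ is closed in $X$, then $C\cap b$ is closed in $b$ by definition, so the two topologies on $b$ agree. For (3), let $f$ be a map on $X$ and $D$ a closed set in the target. Then $f^{-1}(D)\cap b=(f|_b)^{-1}(D)$. So $f^{-1}(D)$ is closed for all closed $D$ exactly when every $(f|_b)^{-1}(D)$ is closed in $b$. $\square$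

**Definition 4.** An *isomorphism* of systems is a bijection $\theta$ such that $\theta$ and $\theta^{-1}$ map blocks homeomorphically onto blocks. An *automorphism* is an isomorphism of a system onto itself.

By Lemma 3(3), isomorphisms are homeomorphisms. For example, an invertible linear map of $\mathbb C^3$ induces an automorphism of the system of lines of $\mathbb{CP}^2$.

## Copies of $M$ in a full system

The purpose of this section is to show that in a full system the topology knows the blocks. This is what $\mathbb{CP}^2$ lacked in its usual topology.

**Proposition 5.** Let $X$ be a full system with at least one block. The blocks of $X$ are exactly the subspaces of $X$ homeomorphic to $M$.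

*Proof.* Blocks are such subspaces by Lemma 3(2). Conversely, let $K\subset X$ be a subspace homeomorphic to $M$.

**Step 1: $K$ is covered by finitely many blocks.** This step uses compactness of $K$. Since $X$ contains a block, it is infinite, so every point lies in an $n$-subset and hence in a block. Suppose that no finite set of blocks covers $K$. We choose distinct points $x_1,x_2,\dots\in K$ inductively, with $x_i$ different from $x_1,\dots,x_{i-1}$ and outside every block that contains $n$ of these earlier points. Each $n$-subset lies in exactly one block, so there are only finitely many blocks of this kind. The earlier points can themselves be covered by finitely many blocks. All these blocks together do not cover $K$, so $x_i$ exists.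

No block contains $n+1$ of the points $x_i$: it would contain the last of them together with $n$ earlier ones, which the choice of the last one forbids. So $\{x_1,x_2,\dots\}$ meets every block in at most $n$ points. By Lemma 3(4), it and all its subsets are closed in $X$. It is therefore an infinite closed discrete subset of the compact space $K$, which is impossible.

**Step 2: $K$ lies in one block.** This step uses connectedness after removal of a finite set. Let $K\subset b_1\cup\dots\cup b_m$ with distinct blocks $b_i$, and put $F=\bigcup_{i<j}b_i\cap b_j$, a finite set. Then $K\setminus F$ is the disjoint union of the finitely many sets $(K\cap b_i)\setminus F$, each relatively closed. By (F2), $K\setminus F$ is connected and nonempty, so $K\setminus F\subset b_i$ for some $i$. It is also dense in $K$, and $b_i$ is closed, so $K\subset b_i$.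

**Step 3: $K$ is that block.** This step uses dimension. The inclusion $K\to b_i$ is an injective continuous map between $d$-manifolds, so $K$ is open in $b_i$ by (F3). It is compact, hence closed in $b_i$, and it is nonempty. Since $b_i$ is connected, $K=b_i$. $\square$

Dimension at least $2$ matters in Step 2. If the blocks were circles and $n=3$, two blocks sharing two points would contain a third circle, made of one arc from each, which is not a block.

**Corollary 6.** Let $X$ be a full system, $S$ a block, and $p\in X\setminus S$. Let $m\ge n+1$, let $A\subset S$ with $|A|=m$, and let $B=B_0\cup\{p\}$ with $B_0\subset S$ and $|B_0|=m-1$. Then no homeomorphism $h$ of $X$ satisfies $h(A)=B$.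

*Proof.* Suppose $h(A)=B$. Then $h(S)$ is homeomorphic to $M$, so it is a block by Proposition 5, and it contains $B\supset B_0$. It shares at least $m-1\ge n$ points with $S$, so $h(S)=S$. But $p\in B\subset h(S)$ and $p\notin S$, a contradiction. $\square$

We can now return to $\mathbb{CP}^2$ with the topology of its system of lines. Any bijection between two-point sets extends to an automorphism, because linearly independent pairs of vectors extend to bases. By Corollary 6 with $n=2$, $m=3$, no homeomorphism carries three collinear points to three noncollinear ones. So this topological space is strongly $2$-homogeneous and not strongly $3$-homogeneous. I make no claim that it is Tychonoff. The lines are there all at once, and nothing so far tells us how to extend continuous functions. We shall build systems in stages so that functions can be extended along with the construction.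

By Corollary 6 with $m=n+1$, Theorem A is reduced to the following task: construct
$$\begin{gathered}\text{a full, normal system } X \text{ with a block } S \text{ and a point } p\notin S,\text{ such that every}\\ \text{homeomorphism between blocks of } X \text{ extends to an automorphism of } X.\end{gathered}\tag{2}$$
Indeed, such an $X$ is strongly $n$-homogeneous. Given a bijection $f\colon A\to B$ of $n$-subsets, fullness gives blocks $b\supset A$ and $b'\supset B$. By (1), $f$ extends to a homeomorphism $b\to b'$, which extends to an automorphism of $X$, and this is a homeomorphism.

## Subsystems, and extending maps stage by stage

**Definition 7.** A *subsystem* of a system $X$ is a subset $Z$ such that every block $b$ of $X$ satisfies $b\subset Z$ or $b\cap Z$ is finite. It is equipped with the blocks contained in $Z$.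

Every finite set is a subsystem with no blocks. An infinite proper subset of a block is not a subsystem. A single block is a full subsystem: other blocks meet it in at most $n-1$ points, so it contains no other block, and all its $n$-subsets lie in it.

**Lemma 8.** Let $Z$ be a subsystem of $X$.

1. $Z$ is closed in $X$, and its system topology is the subspace topology.
2. A subsystem of $Z$ is a subsystem of $X$, with the same blocks.
3. If $Z$ is full and $b\not\subset Z$ is a block of $X$, then
$$|b\cap Z|\le n-1. \tag{3}$$

*Proof.* (1) Let $C\subset Z$ be closed in the system $Z$. Then $C\cap b$ is closed in $b$ for blocks $b\subset Z$, and finite for the others, so $C$ is closed in $X$. Taking $C=Z$ shows that $Z$ is closed. Conversely, if $C$ is closed in $X$, then $(C\cap Z)\cap b=C\cap b$ is closed in $b$ for each block $b\subset Z$, so $C\cap Z$ is closed in the system $Z$.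

(2) Let $W$ be a subsystem of $Z$ and $b$ a block of $X$. If $b\subset Z$, then $b$ is a block of $Z$, so $b\subset W$ or $b\cap W$ is finite. Otherwise $b\cap W\subset b\cap Z$ is finite. In both descriptions the blocks of $W$ are the blocks of $X$ contained in $W$.

(3) If $b\cap Z$ contained $n$ points, these would lie in a block $c\subset Z$. Then $c\ne b$, yet $b$ and $c$ share $n$ points, which is impossible. $\square$

To obtain normality we carry along an extension property, written for a general target because Theorem B needs a second one.

**Definition 9.** Let $T$ be a nonempty space. A space has *property $(T)$* if every continuous map from a closed subset of it into $T$ extends continuously over the whole space.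

A $T_1$ space is normal if and only if it has $([0,1])$. One direction is (F4). For the other, let $C,D$ be disjoint closed sets. The map equal to $0$ on $C$ and $1$ on $D$ is continuous on $C\cup D$; if $u$ extends it, then $u^{-1}([0,\tfrac12))$ and $u^{-1}((\tfrac12,1])$ separate $C$ and $D$. Not every target is possible: $M$ does not have $(T)$ for $T=\{0,1\}$ discrete, because a map sending one point to $0$ and another to $1$ cannot extend over the connected space $M$. **In statements about $(T)$ we assume that $M$ has $(T)$.** For $T=[0,1]$ this holds by (F4).

We repeatedly use pasting: if two continuous maps on closed sets $P,Q$ agree on $P\cap Q$, their union is continuous on $P\cup Q$.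

**Lemma 10 (unions).** Let $X_0\subset X_1\subset\cdots$ be systems, each $X_k$ a subsystem of $X_{k+1}$ with its given blocks. Let $X=\bigcup X_k$, and let the blocks of $X$ be all blocks of all $X_k$. Then $X$ is a system, and each $X_k$ is a subsystem of $X$ with its original blocks. If all $X_k$ are full, $X$ is full. If all $X_k$ have $(T)$, so does $X$.

*Proof.* Any two blocks of $X$ are blocks of a common $X_k$, so distinct ones meet in at most $n-1$ points. Let $b$ be a block of $X_m$. If $m\le k$, then $b\subset X_k$ and $b$ is a block of $X_k$. If $m>k$, then $X_k$ is a subsystem of $X_m$ by Lemma 8(2) applied step by step. So either $b\cap X_k$ is finite, or $b\subset X_k$ and $b$ is one of the original blocks of $X_k$. An $n$-subset of $X$ lies in some $X_k$, which gives the statement on fullness.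

For $(T)$, let $g\colon C\to T$ be continuous with $C$ closed in $X$. Extend $g|_{C\cap X_0}$ to $f_0$ on $X_0$. Suppose that $f_k$ on $X_k$ extends $g|_{C\cap X_k}$. The map $f_k\cup g|_{C\cap X_{k+1}}$ is well defined on the closed subset $X_k\cup(C\cap X_{k+1})$ of $X_{k+1}$, and continuous by pasting. Extend it to $f_{k+1}$ on $X_{k+1}$. Then $f=\bigcup f_k$ extends $g$. It is continuous on each block, since each block is a block of some $X_k$. By Lemma 3(3), $f$ is continuous. $\square$

The next lemma makes a system full in the most economical way: whenever $n$ points lie on no block, we add a brand-new block through them that otherwise meets nothing old.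

**Lemma 11 (free completion).** Every system $X$ is a subsystem, with its given blocks, of a full system $F(X)$. If $X$ has $(T)$, so does $F(X)$.

*Proof.* **Step 1: one round of new blocks.** For each $n$-subset $A$ of $X$ not contained in a block, add a block $b_A$, a copy of $M$ with $b_A\cap X=A$. The points of $b_A\setminus A$ are new, and for distinct $A$ these sets of new points are disjoint. Call the result $X^1$. For $A\ne A'$ we have $b_A\cap b_{A'}=A\cap A'$, which has at most $n-1$ points. For an old block $b$, the set $b_A\cap b=A\cap b$ has at most $n-1$ points because $A\not\subset b$. So $X^1$ is a system. As $b_A\cap X=A$ is finite, $X$ is a subsystem of $X^1$. No $b_A$ is contained in $X$, since $b_A$ is infinite, so $X$ keeps exactly its blocks.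

**Step 2: one round preserves $(T)$.** Let $g\colon C\to T$ be continuous with $C\subset X^1$ closed. Extend $g|_{C\cap X}$ to $f$ on $X$. For each $A$, the map $f|_A\cup g|_{C\cap b_A}$ is well defined on $A\cup(C\cap b_A)$, because $f$ agrees with $g$ on $C\cap A$. It is continuous by pasting, since $A$ is finite. Since $b_A\cong M$ has $(T)$, this map extends over $b_A$. The extensions agree with $f$ on $b_A\cap X=A$, and with each other on $b_A\cap b_{A'}\subset X$. Together they form a map on $X^1$ that extends $g$ and is continuous on every block, hence continuous.

**Step 3: iterate.** Form $X\subset X^1\subset X^2\subset\cdots$ and let $F(X)=\bigcup X^k$. By Lemma 10, $X$ is a subsystem of $F(X)$ with its given blocks, and $(T)$ passes to $F(X)$. An $n$-subset of $F(X)$ lies in some $X^k$, hence in a block of $X^{k+1}$. So $F(X)$ is full. $\square$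

Let us look at $F(S\sqcup\{p\})$. For $n=1$ the only set needing a block is $\{p\}$; the first round adds a copy of $M$ through $p$ disjoint from $S$, and nothing more is needed. With $M=S^2$ this is the space of two spheres. For $n=2$ the first round adds one block through $p$ and $s$ for each $s\in S$. These blocks meet pairwise only in $p$, so points on different ones must be joined in the second round, and so on. For $n=4$ the sets needing a block are $\{p,s_1,s_2,s_3\}$ with $s_i\in S$.

## Partial isomorphisms and amalgamation

The space $F(S\sqcup\{p\})$ is full and normal (take $T=[0,1]$), and it contains $S$ and $p\notin S$. What is left of (2) is the extension of homeomorphisms between blocks. How far does free completion take us?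

An automorphism $\alpha$ of a system $X$ does extend to $F(X)$. If $A$ lies in no block, neither does $\alpha(A)$, because $\alpha^{-1}$ maps blocks to blocks. So we map $b_A$ to $b_{\alpha(A)}$ by a homeomorphism extending $\alpha|_A$, which exists by (1), and repeat this in each round. But a homeomorphism $\varphi\colon b\to b'$ between two blocks is defined only on $b$. To extend it, we would have to match $X\setminus b$ with $X\setminus b'$, and blocks with blocks, and the free construction gives no candidate for this matching.

In general, isomorphisms between full subsystems cannot be extended inside $X$. Take $n=1$, $X=\bigsqcup_{i\ge0}M_i$ with copies $M_i$ of $M$, and let $\varphi$ be the shift from $X$ onto $\bigsqcup_{i\ge1}M_i$. Its domain is already everything, and it is not onto, so no bijection of $X$ extends it.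

The idea that gets past this is not to look for the image of $X\setminus b$ in $X$, but to supply it. Lay a fresh copy of all of $X$ over $X$ so that the copy of $b$ sits on $b'$ via $\varphi$. Then $\varphi$ extends to a map defined on all of $X$. It is not onto, but its inverse is again a partial isomorphism, now between larger full subsystems, and we can treat it in the same way later. We do this for many partial isomorphisms at once.

**Lemma 12 (amalgamation).** Let $X$ be a full system and $\Phi$ a set of isomorphisms $\varphi\colon D_\varphi\to R_\varphi$ between full subsystems of $X$. There is a full system $X^+$ containing $X$ as a full subsystem, with its given blocks, such that each $\varphi\in\Phi$ extends to an isomorphism $\varphi^+\colon X\to R_\varphi^+$ onto a full subsystem $R_\varphi^+$ of $X^+$. If $X$ has $(T)$, so does $X^+$.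

*Proof.* **Step 1: the copies.** Each $\varphi$ gets its own copy of $X$, glued to $X$ along $R_\varphi$. Let
$$X_\varphi=R_\varphi\cup\big((X\setminus D_\varphi)\times\{\varphi\}\big),$$
where the second part consists of new points. Let $\sigma_\varphi\colon X\to X_\varphi$ be the bijection equal to $\varphi$ on $D_\varphi$ and to $x\mapsto(x,\varphi)$ on $X\setminus D_\varphi$. Transport the system structure of $X$ to $X_\varphi$ by $\sigma_\varphi$, so that $\sigma_\varphi$ becomes an isomorphism. Then $R_\varphi=\sigma_\varphi(D_\varphi)$ is a full subsystem of $X_\varphi$, and its blocks there are the $\varphi$-images of the blocks of $D_\varphi$. Since $\varphi$ is an isomorphism, these are, with their topologies, exactly the blocks of $R_\varphi$ as a subsystem of $X$. So the two structures agree on $R_\varphi$.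

Let $Y=X\cup\bigcup_{\varphi}X_\varphi$, with the blocks of $X$ and of all $X_\varphi$. The overlaps are
$$X\cap X_\varphi=R_\varphi,\qquad X_\varphi\cap X_\psi=R_\varphi\cap R_\psi\quad(\varphi\ne\psi). \tag{4}$$
Call a block of $X_\varphi$ *new* if it is not contained in $R_\varphi$. Blocks of $X_\varphi$ that are not new are blocks of $X$. By (3), applied to the full subsystem $R_\varphi$ of $X_\varphi$,
$$|b\cap R_\varphi|\le n-1\quad\text{for every new block } b \text{ of } X_\varphi. \tag{5}$$

**Step 2: $Y$ is a system.** Here we check intersections. Two distinct blocks of $X$, or of the same $X_\varphi$, meet in at most $n-1$ points. In the remaining case one of the two is a new block $b$ of some $X_\varphi$, and the other, $c$, is a block of $X$ or of $X_\psi$ with $\psi\neq\varphi$. By (4), $b\cap c\subset b\cap R_\varphi$, which has at most $n-1$ points by (5). In particular $b\ne c$ as sets, so a new block receives its topology from one $X_\varphi$ only.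

**Step 3: $X$ and all $X_\varphi$ are full subsystems of $Y$, with their original blocks.** For $X$: a new block $b$ of $X_\psi$ meets $X$ in $b\cap R_\psi$, which is finite by (5), and all other blocks of $Y$ are blocks of $X$. For $X_\varphi$: a new block $b$ of $X_\psi$ with $\psi\ne\varphi$ meets $X_\varphi$ in a subset of $b\cap R_\psi$, again finite. A block $b$ of $X$ meets $X_\varphi$ in $b\cap R_\varphi$. Either $b\subset R_\varphi$, and then $b$ is a block of $R_\varphi$ and so of $X_\varphi$; or $b\cap R_\varphi$ is finite, since $R_\varphi$ is a subsystem of $X$. Finally, $X$ is full, and so is $X_\varphi\cong X$.

**Step 4: $Y$ inherits $(T)$.** Let $g\colon C\to T$ be continuous with $C\subset Y$ closed. Extend $g|_{C\cap X}$ to $f$ on $X$. The set $R_\varphi$ is closed in $X_\varphi$, and by Lemma 8(1) it has the same topology as a subspace of $X$ and of $X_\varphi$, namely its system topology. So $f|_{R_\varphi}\cup g|_{C\cap X_\varphi}$ is a well-defined map on the closed subset $R_\varphi\cup(C\cap X_\varphi)$ of $X_\varphi$, continuous by pasting. It extends over $X_\varphi$, because $X_\varphi\cong X$ has $(T)$. By (4) all overlaps lie in $X$, where the maps agree with $f$. Together they form an extension of $g$ that is continuous on each block, hence continuous.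

**Step 5: make it full.** The system $Y$ need not be full, so put $X^+=F(Y)$, $R_\varphi^+=X_\varphi$ and $\varphi^+=\sigma_\varphi$. By Lemma 8(2), $X$ and the $X_\varphi$ are full subsystems of $X^+$ with their original blocks. The map $\sigma_\varphi$ extends $\varphi$. Property $(T)$ passes to $X^+$ by Lemma 11. $\square$

In the shift example, $X\setminus D_\varphi$ is empty, so $X_\varphi=R_\varphi$ and nothing is added for $\varphi$. But for $\varphi^{-1}\colon\bigsqcup_{i\ge1}M_i\to X$ the lemma adds a new copy of $M_0$, onto which $M_0$ is mapped. This is why inverses have to be treated as well.

## Back and forth: proof of Theorem A

**Step 1: the construction.** We alternate between extending maps and inverting them. Let $X_0=F(S\sqcup\{p\})$, and let $\Phi_0$ be the set of all homeomorphisms between blocks of $X_0$. Since a block is a full subsystem, these are isomorphisms between full subsystems. Given $X_k$ and $\Phi_k$, let $X_{k+1}=X_k^+$ be the system of Lemma 12 for $\Phi=\Phi_k$, and let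
$$\Phi_{k+1}=\{(\varphi^+)^{-1}:\varphi\in\Phi_k\}\cup\{\text{all homeomorphisms between blocks of }X_{k+1}\}. \tag{6}$$
For $\varphi\in\Phi_k$, the map $(\varphi^+)^{-1}\colon R_\varphi^+\to X_k$ is an isomorphism between full subsystems of $X_{k+1}$, so Lemma 12 applies again. Put $X=\bigcup_kX_k$.

**Step 2: $X$ is full and normal, with $S$ and $p$ in place.** Take $T=[0,1]$. The system $S\sqcup\{p\}$ has $(T)$: extend over $S\cong M$, and give $p$ any value if none is prescribed. By Lemma 11, $X_0$ has $(T)$ and is full. By Lemma 12, so does every $X_k$, and by Lemma 10, so does $X$. As $X$ is $T_1$, it is normal, hence Tychonoff. Since $S\sqcup\{p\}$ is a subsystem of $X$ with its given blocks, $S$ is a block of $X$ and $p\in X\setminus S$.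

**Step 3: every homeomorphism $\varphi_0\colon b\to b'$ between blocks of $X$ extends to an automorphism of $X$.** Choose $k$ such that $b$ and $b'$ are blocks of $X_k$; then $\varphi_0\in\Phi_k$. Define inductively
$$\varphi_{j+1}=(\varphi_j^+)^{-1}\in\Phi_{k+j+1},\qquad\text{where }\varphi_j\in\Phi_{k+j}\text{ and }\varphi_j^+\text{ has domain }X_{k+j}.$$
To make all maps go in the same direction, put $\theta_j=\varphi_j$ for even $j$ and $\theta_j=\varphi_j^{-1}$ for odd $j$.

If $j$ is even, then $\theta_{j+1}=\varphi_{j+1}^{-1}=\varphi_j^+$ extends $\varphi_j=\theta_j$, and its domain is $X_{k+j}$. If $j$ is odd, then $\theta_{j+1}=\varphi_{j+1}=(\varphi_j^+)^{-1}$ extends $\varphi_j^{-1}=\theta_j$, and its range is $X_{k+j}$. So $\theta=\bigcup_j\theta_j$ is an increasing union of bijections whose domains exhaust $X$ (from even $j$) and whose ranges exhaust $X$ (from odd $j$). Hence $\theta\colon X\to X$ is a bijection extending $\varphi_0$.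

It respects blocks. Each block of $X$ is a block of $X_{k+j}$ for some even $j$. The isomorphism $\theta_{j+1}$ maps it homeomorphically onto a block of a subsystem of $X_{k+j+1}$, which is a block of $X$. For $\theta^{-1}$, a block of $X$ is a block of $X_{k+j}$ for some odd $j$, and $\theta_{j+1}^{-1}=\varphi_j^+$ maps it homeomorphically onto a block of $X$. So $\theta$ is an automorphism.

**Step 4: conclusion.** The space $X$ satisfies (2), so it is strongly $n$-homogeneous. By Corollary 6 with $m=n+1$, no homeomorphism carries $n+1$ points of $S$ to a set consisting of $n$ points of $S$ and $p$. This proves Theorem A. For $n=4$ and $M=S^2$ we obtain a normal $T_1$ space that is strongly $4$-homogeneous and not strongly $5$-homogeneous. $\square$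

## Cardinality, dimension and paracompactness: Theorem B

**Theorem B.** For every $n\ge1$, every closed connected manifold $M$ of dimension $d\ge2$, and every cardinal $\kappa\ge1$, there is a space $X$ with $|X|=\lambda:=\max(\kappa,2^{\aleph_0})$ such that:

(a) $X$ is paracompact Hausdorff, $\dim X=d$, $X$ is locally path-connected, and $X$ is path-connected if $n\ge2$;

(b) every $n$-subset of $X$ lies in exactly one subspace homeomorphic to $M$, and every homeomorphism between two subspaces of $X$ homeomorphic to $M$ extends to a homeomorphism of $X$. In particular, $X$ is strongly $n$-homogeneous, and for every $m$, any bijection between $m$-sets each lying in some copy of $M$ in $X$ extends to a homeomorphism of $X$;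

(c) for every $m\ge n+1$ there are $m$-subsets $A,B$ of $X$ with $h(A)\ne B$ for all homeomorphisms $h$ of $X$.

In particular, for each $n$ the implication "strongly $(n+1)$-homogeneous $\Rightarrow$ strongly $n$-homogeneous" is not reversible, and this is witnessed in every dimension $d\ge2$ and by spaces of arbitrarily large cardinality.

*Proof.* Repeat the construction of the previous section starting from $S\sqcup P$, where $P$ is a set of $\kappa$ points lying on no block, and fix $p\in P$. This system has $([0,1])$, because we extend over $S$ and give arbitrary values at the points of $P$ with no prescribed value. Steps 1 to 4 then go through word for word.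

**Parts (b) and (c).** By Proposition 5 the copies of $M$ in $X$ are the blocks, so fullness gives the first statement of (b), and Step 3 above gives the second. A bijection between $m$-sets $A\subset b$ and $B\subset b'$, with $b,b'$ blocks, extends to a homeomorphism $b\to b'$ by (1), and then to $X$. Any $n$-subset lies in a block, so $X$ is strongly $n$-homogeneous. Part (c) is Corollary 6.

**Cardinality.** We check that no stage exceeds $\lambda$. The manifold $M$ has $2^{\aleph_0}$ points, being a finite union of open sets homeomorphic to $\mathbb R^d$, so $|S\sqcup P|=\lambda$. A set of size $\lambda$ has $\lambda$ many $n$-subsets, and attaching at most $\lambda$ blocks of size $2^{\aleph_0}\le\lambda$ keeps the size $\lambda$. So each round of the free completion, and the union of countably many rounds, keeps the size $\lambda$, and $|X_0|=\lambda$.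

Suppose $|X_k|=\lambda$. A block is determined by any $n$ of its points, so $X_k$ has at most $\lambda$ blocks. Between two given blocks there are at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ homeomorphisms, because a continuous map on $M$ with values in a Hausdorff space is determined by its values on a countable dense set. So there are at most $\lambda\cdot\lambda\cdot2^{\aleph_0}=\lambda$ homeomorphisms between blocks of $X_k$. By (6) and induction, $|\Phi_k|\le\lambda$. Amalgamation adds at most $|\Phi_k|\cdot|X_k|\le\lambda$ points before the free completion, so $|X_{k+1}|=\lambda$. Hence $|X|=\lambda$.

**Connectedness.** If $n\ge2$, any two points of $X$ lie in a common block, which is path-connected. So $X$ is path-connected.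

Every point of $X$ lies on a block. By the definition of closed sets, $X$ is therefore a quotient of the disjoint sum of its blocks; let $q$ be the quotient map. The sum is locally path-connected. We show that this passes to $X$. Let $U\subset X$ be open and let $Q$ be a path component of $U$. If $y\in q^{-1}(Q)$, choose a path-connected neighborhood $V$ of $y$ inside the open set $q^{-1}(U)$. Then $q(V)$ is a path-connected subset of $U$ meeting $Q$, so $q(V)\subset Q$ and $V\subset q^{-1}(Q)$. Hence $q^{-1}(Q)$ is open, and so $Q$ is open. Since path components of open sets are open, $X$ is locally path-connected.

**Dimension.** Here property $(T)$ is used with a second target. A normal space $Z$ satisfies $\dim Z\le d$ if and only if every continuous map from a closed subset of $Z$ to the sphere $S^d$ extends over $Z$ (see R. Engelking, *Dimension Theory*). Since $\dim M=d$, the manifold $M$ has $(T)$ for $T=S^d$. So does $S\sqcup P$: extend over $S$, and choose arbitrary values at the points of $P$ with none prescribed. By Lemmas 10, 11 and 12, $X$ has $(S^d)$, so $\dim X\le d$.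

Suppose that $\dim X\le d-1$. A continuous map from a closed subset of the block $S$ to $S^{d-1}$ is also a map from a closed subset of $X$, so it extends over $X$ and hence over $S$. This would give $\dim M\le d-1$, a contradiction. So $\dim X=d$.

**Paracompactness: the tool.** Let $E$ be a Banach space and $\Gamma$ a map assigning to each point $z$ of a space $Z$ a nonempty closed convex subset $\Gamma(z)$ of $E$. It is *lower semicontinuous* (l.s.c.) if $\{z:\Gamma(z)\cap U\ne\emptyset\}$ is open for every open $U\subset E$. A *continuous selection* of $\Gamma$ is a continuous map $f\colon Z\to E$ with $f(z)\in\Gamma(z)$ for all $z$. For example, on $Z=[0,1]$ with $E=\mathbb R$, the map with $\Gamma(0)=\{0\}$ and $\Gamma(t)=[0,1]$ for $t>0$ is l.s.c., since the sets in question are $\emptyset$, $(0,1]$ or $[0,1]$. The map with $\Gamma(0)=[0,1]$ and $\Gamma(t)=\{0\}$ for $t>0$ is not: $U=(\tfrac12,2)$ gives the set $\{0\}$, which is not open.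

Michael's theorem (E. Michael, *Continuous selections I*, Ann. of Math. 63 (1956)) says that a $T_1$ space $Z$ is paracompact Hausdorff if and only if, for every Banach space $E$, every l.s.c. map from $Z$ to nonempty closed convex subsets of $E$ has a continuous selection.

On a paracompact Hausdorff space $Z$, selections also extend from closed sets: if $\Gamma$ is l.s.c. on $Z$ and $g$ is a continuous selection of $\Gamma|_C$ with $C$ closed, then $g$ extends to a continuous selection of $\Gamma$. To see this, let $\Gamma'(z)=\{g(z)\}$ for $z\in C$ and $\Gamma'(z)=\Gamma(z)$ otherwise. A selection of $\Gamma'$ is what we want, so we check that $\Gamma'$ is l.s.c. Let $U\subset E$ be open and $\Gamma'(z_0)\cap U\ne\emptyset$. The set $W'=\{z:\Gamma(z)\cap U\ne\emptyset\}$ is an open neighborhood of $z_0$, because $\Gamma'(z_0)\subset\Gamma(z_0)$. If $z_0\notin C$, then $\Gamma'$ meets $U$ at all points of the open set $W'\setminus C$. If $z_0\in C$, then $g(z_0)\in U$, so there is an open $W\ni z_0$ with $g(W\cap C)\subset U$. At points of $W\cap W'$ in $C$ the set $\Gamma'$ meets $U$ by the choice of $W$, and at points off $C$ by the choice of $W'$.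

**Paracompactness: the constructions preserve it.** All our systems are $T_1$, so by Michael's theorem it suffices to find continuous selections. Let $\Gamma$ be l.s.c. on the system that has been constructed. Its restriction to any subspace is l.s.c., and on subsystems the subspace and system topologies agree by Lemma 8(1).

- *Unions* (Lemma 10, all $X_k$ paracompact Hausdorff). Choose a continuous selection $f_0$ on $X_0$, and successively extend the selection $f_k$ from the closed set $X_k$ to a selection $f_{k+1}$ on $X_{k+1}$. Take $\bigcup f_k$.
- *Attaching blocks* ($X\to X^1$ in Lemma 11). Choose a continuous selection $f$ on $X$. For each $A$, extend $f|_A$ from the closed set $A$ to a selection on the compact Hausdorff space $b_A$. The overlaps lie in $X$, so the maps fit together.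
- *Amalgams* ($X\to Y$ in Lemma 12). Choose a continuous selection $f$ on $X$. For each $\varphi$, extend $f|_{R_\varphi}$ from the closed set $R_\varphi$ to a selection on $X_\varphi\cong X$. By (4) the overlaps lie in $X$, so the maps fit together.

In each case the result is a selection of $\Gamma$ that is continuous on every block, hence continuous by Lemma 3(3). The starting system $S\sqcup P$ is the sum of a compact Hausdorff space and a discrete space, so it is paracompact Hausdorff. Therefore $X_0=F(S\sqcup P)$ is paracompact Hausdorff, by attaching blocks and taking a union. Each $X_{k+1}=F(Y)$ is so by amalgamation, attaching blocks and a union, and finally $X=\bigcup X_k$ is so by one more union. $\square$
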